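# Rotating a Dyck path: rays of weight two in the positive tropical configuration space

## 1. The walk of a pair of subsets and its matching

Fix integers $k\ge 2$ and $n\ge k+2$, and put $N=n-k\ge 2$. Indices in $[n]=\{1,\dots,n\}$ are read cyclically modulo $n$; for $K\subset[n]$ the sets $K\pm1$ are taken modulo $n$. We write $[x,y]$ for the set of integers $i$ with $x\le i\le y$, and a bracket around a condition means $1$ if the condition holds and $0$ otherwise. In examples, $145$ stands for $\{1,4,5\}$.

Take two different $k$-subsets $I=\{i_1<\dots<i_k\}$ and $J=\{j_1<\dots<j_k\}$ of $[n]$.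

**Definition (walk, Dyck path, matching).** The walk of $(I,J)$ is
$$f(m)=|I\cap[m]|-|J\cap[m]|,\qquad 0\le m\le n .$$
It goes up by $1$ at elements of $I\setminus J$, down by $1$ at elements of $J\setminus I$, and $f(0)=f(n)=0$. Put $E=I\triangle J$ and $\eta=|f|$. Then $\eta\ge0$, $\eta(0)=\eta(n)=0$, and $\eta$ has steps $\pm1$ at the elements of $E$ and $0$ elsewhere: it is a Dyck path with step set $E$. Its matching $\mu=\mu(I,J)$ pairs an up-step $e$ of $\eta$ with the first $e'>e$ such that $\eta(e')=\eta(e)-1$.

Between $e$ and $e'$ the path stays at height at least $\eta(e)$, so an up-step strictly between them is matched strictly before $e'$. Hence $\mu$ is a noncrossing perfect matching of $E$. Conversely $\mu$ determines $\eta$: the up-steps are the smaller elements of the pairs.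

**Example 1.1.** Let $k=3$, $n=6$, $I=145$, $J=236$. The values $f(1),\dots,f(6)$ are $1,0,-1,0,1,0$, so $\eta$ is $1,0,1,0,1,0$ and $\mu=\{12,34,56\}$. Now shift both sets by $-1$: we get $346$ and $125$, with $f$ equal to $-1,-2,-1,0,-1,0$ and matching $\{14,23,56\}$. This is *not* the shift $\{16,23,45\}$ of the old matching. The Dyck path with matching $\{16,23,45\}$ is $1,2,1,2,1,0$. Taking $f=\eta$, the up-steps and down-steps give the pair $124$, $356$.

So shifting the two sets is not the same as shifting the matching. The proof in these notes turns on an operation on pairs that does shift the matching, like $\{145,236\}\mapsto\{124,356\}$. Its purpose is this. Pairs $\{I,J\}$ will label vectors of "weight two" in a tropical space on which the cyclic group acts. We want to know which of these vectors span rays. The question is tractable when $\eta$ stays positive from the first element of $E$ until the last, and every matching can be rotated into this shape, as the example shows.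

**Definition (noncrossing, weakly separated).** The sets $I$ and $J$ *cross* if for some $a<b$ their interiors agree, $(i_{a+1},\dots,i_{b-1})=(j_{a+1},\dots,j_{b-1})$, and $i_a<j_a<i_b<j_b$ or $j_a<i_a<j_b<i_b$. Otherwise they are *noncrossing*; a set is noncrossing with itself. They are *weakly separated* (WS) if there are no $a,b,c,d$ in cyclic order with $a,c\in I\setminus J$ and $b,d\in J\setminus I$.

For example, $145$ and $236$ are noncrossing: for $(a,b)=(1,2)$ the arcs are $\{1,4\},\{2,3\}$, for $(2,3)$ they are $\{4,5\},\{3,6\}$, both nested, and for $(1,3)$ the interiors $4\ne3$ differ. They are not WS: take $1,2,4,6$. Their shifts $346$ and $125$ cross at $(a,b)=(2,3)$, since $2<4<5<6$. Being WS is invariant under rotation by definition, and being noncrossing is not.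

**Definition (cuts, blocks).** An index $c\in[k-1]$ is a *cut* of $(I,J)$ if $\max(i_c,j_c)<\min(i_{c+1},j_{c+1})$. The cuts divide $[k]$ into intervals called *blocks*.

If $c$ is not a cut, then either $j_{c+1}\le i_c$, and then $j_c<j_{c+1}\le i_c<i_{c+1}$, so $j<i$ at both $c$ and $c+1$; or $i_{c+1}\le j_c$, and then $i<j$ at both. Hence every block is one of three kinds: a *zero block*, which is a single index with $i_c=j_c$; a *$J$-block*, where $j_c<i_c$ throughout and $j_{c+1}\le i_c$ for $c,c+1$ in the block; or an *$I$-block*, with the roles exchanged. An index with $i_c=j_c$ is always a block by itself. For $(145,236)$ the indices $1,2,3$ are an $I$-, a $J$- and an $I$-block. For $(124,356)$ there is one $I$-block $[1,3]$.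

**Lemma 1.2.** (a) $I,J$ are noncrossing iff the nonzero blocks alternate between $I$- and $J$-blocks.
(b) On an $I$-block $[r,s]$: $f>0$ on $[i_r,j_s-1]$, $f(i_r-1)=f(j_s)=0$, $i_r\in I\setminus J$, $j_s\in J\setminus I$; symmetrically for $J$-blocks. Outside these ranges $f=0$. So the maximal intervals on which $f\neq 0$ (the excursions of $f$) are exactly the ranges of the nonzero blocks, with the sign of the type.
(c) WS implies noncrossing.
(d) If $f(m)=0$ and $c=|I\cap[m]|\in[1,k-1]$, then $c$ is a cut.

*Proof.* (d) Both sets have exactly $c$ elements in $[m]$, so $i_c,j_c\le m<i_{c+1},j_{c+1}$.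

(b) Since $r-1$ is a cut or $r=1$, we have $i_{r-1},j_{r-1}<i_r<j_r$ (ignoring index $0$). So both counts at $i_r-1$ are $r-1$, and $i_r\notin J$. Since $s$ is a cut or $s=k$, $i_s<j_s<i_{s+1},j_{s+1}$ (ignoring index $k+1$). So both counts at $j_s$ are $s$, and $j_s\notin I$. Let $i_r\le m<j_s$. Then $|J\cap[m]|\le s-1$ and $c=|I\cap[m]|\ge r$. If $c\ge s$, then $f(m)>0$. Otherwise $r\le c<s$ and $m<i_{c+1}\le j_c$, so $|J\cap[m]|\le c-1$ and again $f(m)>0$. For a block $B$ put $f_B(m)=\#\{c\in B:i_c\le m\}-\#\{c\in B:j_c\le m\}$. Then $f=\sum_Bf_B$, and $f_B$ vanishes before the smallest and from the largest entry of $I,J$ on $B$; for zero blocks $f_B=0$. So $f$ vanishes outside the stated ranges, which are disjoint because blocks are separated by cuts. As $f$ vanishes just before and at the end of each range, the ranges are the excursions.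

(a) Let $i_a<j_a<i_b<j_b$ with equal interiors. Then $a$ and $b$ lie in $I$-blocks. These blocks are different: if $b=a+1$ were in the block of $a$, then $i_b\le j_a$, which is false; if $b>a+1$, the indices between are zero blocks. Only zero blocks lie between the two $I$-blocks, so the nonzero blocks do not alternate. Conversely, if two $I$-blocks have only zero blocks between them, let $a$ be the end of the first and $b$ the start of the second. The cuts between give $i_a<j_a<i_b<j_b$, and the interiors are equal: a crossing. The other type is symmetric.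

(c) If $I,J$ cross, then by (a), up to symmetry, there are $I$-blocks $[r,s]$ and later $[r',s']$. By (b), $i_r<j_s<i_{r'}<j_{s'}$ lie in $I\setminus J$, $J\setminus I$, $I\setminus J$, $J\setminus I$. So $I,J$ are not WS. $\square$

*Exchanging* the entries of $I$ and $J$ on one block gives two $k$-subsets with the same cuts and the same two entries in each position. It replaces $f_B$ by $-f_B$, and the ranges are disjoint, so $|f|$ is unchanged. The multiset union is unchanged, so $I\cap J$ and $I\triangle J$ are unchanged. By Lemma 1.2(a), suitable block exchanges turn any pair into a noncrossing pair.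

## 2. The space ${\rm Trop}_{>0}X(k,n)$, its rays, and the classification of weight two

**Definition (ambient space).** Let $L_{k,n}=\{(\sum_{i\in I}y_i)_I:y\in\mathbb R^n\}\subset\mathbb R^{\binom{[n]}k}$, let $V=\mathbb R^{\binom{[n]}k}/L_{k,n}$, and let $\Lambda\subset V$ be the image of $\mathbb Z^{\binom{[n]}k}$. The set ${\rm Trop}={\rm Trop}_{>0}X(k,n)\subset V$ consists of the classes of vectors $P=(P_I)$ with
$$P_{Sac}+P_{Sbd}=\min(P_{Sab}+P_{Scd},\;P_{Sad}+P_{Sbc})\tag{2.1}$$
for all $a<b<c<d$ and all $(k-2)$-sets $S$ disjoint from $\{a,b,c,d\}$, where $Sab=S\cup\{a,b\}$.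

**Definition (fan, rays).** A vector $P$, used as heights $e_I\mapsto P_I$ on the vertices of the hypersimplex $\Delta(k,n)={\rm conv}(e_I)$, induces a regular subdivision $\Delta(P)$ by projecting the lower faces of the lifted polytope. Adding an element of $L_{k,n}$ adds a linear function and does not change $\Delta(P)$. Two points $P,P'$ of Trop lie in the same relatively open cone iff $\Delta(P)=\Delta(P')$. A ray is a one-dimensional cone of this fan.

For $k=2,n=4$ the hypersimplex is an octahedron with diagonals $e_{12}e_{34}$, $e_{13}e_{24}$, $e_{14}e_{23}$, and (2.1) is the single relation $P_{13}+P_{24}=\min(P_{12}+P_{34},P_{14}+P_{23})$.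

**Definition (planar cross-ratios, planar basis, weight).** A $k$-subset is *cyclic* if it is a cyclic interval $\{i,\dots,i+k-1\}$; the others are *noncyclic* and form $\binom{[n]}k^{\rm ncyc}$. For a $k$-subset $J$ put $I_J=\{j\in J:j+1\notin J\}$ and, for $S\subset I_J$, $J_S=(J\setminus S)\cup(S+1)$. The sets $J_S$ form the cubical array $C_J$, and $u_J=\prod_{e_M\in C_J}p_M^{(-1)^{|J\cap M|-k-1}}$. Since $|J\cap J_S|=k-|S|$, its tropicalization is
$$u_J^t(P)=-\sum_{S\subset I_J}(-1)^{|S|}P_{J_S}.\tag{2.2}$$
For noncyclic $J$, $u_J$ is torus-invariant, so $u_J^t$ is a linear function on $V$. *It is known* that $\{u^t_J\}_{J\ \rm noncyclic}$ is a basis of $V^*$. Let $\{\mathfrak h_J\}$ be the dual basis of $V$ (the planar basis). The PK weight is the linear map ${\rm wt}={\rm wt}_{\rm PK}:V\to\mathbb R$ with ${\rm wt}(\mathfrak h_J)=1$ for all noncyclic $J$; that is, ${\rm wt}(P)=\sum_{J\ \rm noncyclic}u_J^t(P)$. A ray has weight $w$ if its primitive generator in $\Lambda$ has weight $w$.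

**Definition (positive parametrization).** For positive variables $x_{i,j}$, $1\le i\le k-1$, $1\le j\le N$, let $M(x)=[\,{\rm Id}_k\mid A(x)\,]$ with $A_{k,c}=1$ and
$$A_{r,c}=(-1)^{k-r}\sum_{1\le j_r\le\dots\le j_{k-1}\le c}\ \prod_{i=r}^{k-1}x_{i,j_i}\qquad(r\le k-1).$$
*It is known* that each maximal minor $p_I(M(x))$ is a nonzero polynomial with nonnegative coefficients, and that rescaling a row $(x_{i,1},\dots,x_{i,N})$ acts through the torus. Let $\mathbb T^{k,n}=(\mathbb R^N/\mathbb R\mathbf 1)^{k-1}$ and $\rho(\mathfrak t)=(p_I(M(x))^{\rm trop}(\mathfrak t))_I\bmod L_{k,n}$, where trop replaces a polynomial by the minimum of $\langle a,\mathfrak t\rangle$ over its monomials $x^a$. *It is known* that $\rho:\mathbb T^{k,n}\to{\rm Trop}$ is a piecewise-linear bijection. *It is also known* that the $\mathbb R_{\ge0}\mathfrak h_J$, $J$ noncyclic, are rays, and are exactly the rays of weight one; of this we use only $\mathfrak h_J\in{\rm Trop}$. Let $\mathfrak t_J\in\mathbb T^{k,n}$ be the point with $\rho(\mathfrak t_J)=\mathfrak h_J$.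

The question, posed in Nick Early, Thomas Lam, "Noncrossing Duality and the Geometry of Positive Tropical Linear Spaces", arXiv:2604.25212 (2026), is which rays have weight two: prove or disprove that they are the rays through $\rho(\mathfrak t_I+\mathfrak t_J)$ for noncrossing, not weakly separated noncyclic $I,J$, each ray coming from a unique pair. The statement is true. A *family* is a finite multiset of $k$-subsets; it is noncrossing if its members are pairwise noncrossing.

**Theorem A.** For all $k\ge2$, $n\ge k+2$: (i) If $I,J$ are noncyclic, noncrossing and not WS, then $\rho(\mathfrak t_I+\mathfrak t_J)$ is the primitive generator of a ray, of PK weight $2$. (ii) Every ray of PK weight $2$ is of this form for exactly one such pair $\{I,J\}$.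

**Theorem B.** (a) $\{A_1,\dots,A_w\}\mapsto\rho(\sum_l\mathfrak t_{A_l})$ is a bijection from noncrossing families of $w$ noncyclic sets to the points of ${\rm Trop}\cap\Lambda$ of PK weight $w$.
(b) For noncrossing noncyclic $I\ne J$ the following are equivalent: $\rho(\mathfrak t_I+\mathfrak t_J)$ spans a ray; $I,J$ are not WS; $\rho(\mathfrak t_I+\mathfrak t_J)\ne\mathfrak h_I+\mathfrak h_J$.
(c) Weight-two rays are in $\mathbb Z/n$-equivariant bijection with triples $(S,E,\mu)$, where $S,E\subset[n]$ are disjoint, $|E|=2m>0$, $|S|=k-m$, and $\mu$ is a noncrossing perfect matching of $E=\{x_1<\dots<x_{2m}\}$ that is not parallel (parallel: $x_c\leftrightarrow x_{q-c}$ for a fixed $q$, indices mod $2m$). Their number is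
$$\sum_{m=3}^{\min(k,n-k)}\Big(\tfrac1{m+1}\tbinom{2m}m-m\Big)\frac{n!}{(2m)!\,(k-m)!\,(n-k-m)!}.$$

## 3. The octahedron by hand, and the six-point matchings

Let $k=2$, $n=4$, $N=2$, and write $x_j=x_{1,j}$, $t_j=t_{1,j}$. The matrix is
$$M(x)=\begin{pmatrix}1&0&-x_1&-(x_1+x_2)\\0&1&1&1\end{pmatrix},$$
with minors $p_{12}=p_{13}=p_{14}=1$, $p_{23}=x_1$, $p_{24}=x_1+x_2$, $p_{34}=x_2$. Hence $P_{12}=P_{13}=P_{14}=0$, $P_{23}=t_1$, $P_{24}=\min(t_1,t_2)$, $P_{34}=t_2$. The noncyclic sets are $13$ and $24$. The cubical array of $13$ is $13,23,14,24$, so $u_{13}^t=-P_{13}+P_{23}+P_{14}-P_{24}=t_1-\min(t_1,t_2)$. Similarly the array of $24$ is $24,34,12,13$, and $u_{24}^t=-P_{24}+P_{34}+P_{12}-P_{13}=t_2-\min(t_1,t_2)$. Therefore $\mathfrak t_{13}=(1,0)$, $\mathfrak t_{24}=(0,1)$, and ${\rm wt}(\rho(t))=|t_1-t_2|$. The space $\mathbb T^{2,4}$ is a line, and Trop consists of the origin and the two rays of weight one.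

Note that $13$ and $24$ cross and $\mathfrak t_{13}+\mathfrak t_{24}=(1,1)=0$ in $\mathbb T^{2,4}$. If we exchange the second entries, the crossing sets $13,24$ become $14,23$, which are both cyclic. This is the prototype of Section 7.

For $k=2$ and any $n$, two sets cross iff their four elements are distinct and alternate, iff they are not WS. So Theorem A says that there are no rays of weight two for $k=2$.

For $(k,n)=(3,6)$ the formula gives $(5-3)\cdot 1=2$. The five noncrossing matchings of six points include the three parallel ones $\{12,36,45\}$ ($q=3$), $\{14,23,56\}$ ($q=5$), $\{16,25,34\}$ ($q=1$), and the two others $\{12,34,56\}$ and $\{16,23,45\}$. The last two belong to the pairs $\{145,236\}$ and $\{124,356\}$ of Example 1.1.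

## 4. Octahedra and secondary cones

**Step 1: membership in Trop depends only on $\Delta(P)$.** This makes the cones of the fan full secondary cones, so that we may move freely inside them. For heights $P$ let $\hat P(x)=\min\sum_Kw_KP_K$ over all expressions $x=\sum_K w_Ke_K$ as a convex combination. A cell of $\Delta(P)$ is given by an affine function $\varphi\le P$ on the vertices, with equality somewhere; the cell is the convex hull of the $e_K$ with equality. Since every $e_K$ is a vertex of $\Delta(k,n)$, the vertices of the cell are exactly those $e_K$. If $x$ is in the relative interior of this cell, an expression of $x$ is optimal iff it uses only vertices of the cell, and some expression uses all of them with positive weight. So the vertices of the cell are the $e_K$ that occur in optimal expressions of $x$.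

Let $S,a<b<c<d$ be as in (2.1). The six points $e_{Sab},\dots,e_{Scd}$ are the vertices of an octahedral face of $\Delta(k,n)$, with center $e_S+\frac12(e_a+e_b+e_c+e_d)$. An expression of the center uses only these six vertices, with weights satisfying $w_{ab}+w_{ac}+w_{ad}=\frac12$ and three similar equations. Adding the equations for $a,b$ and subtracting those for $c,d$ gives $w_{ab}=w_{cd}$; likewise $w_{ac}=w_{bd}$ and $w_{ad}=w_{bc}$. So an optimal expression puts all its weight on the diagonals with minimal height sum, and the cell with the center in its relative interior has as vertices the endpoints of these diagonals. Relation (2.1) says that the diagonal $\{Sac,Sbd\}$ and at least one other diagonal are minimal. This is a condition on $\Delta(P)$.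

**Step 2: the cones are rational and relatively open.** This lets us split a vector inside its cone with rational summands. Given a subdivision $\Delta$, we have $\Delta(P)=\Delta$ iff for each maximal cell $C$ there is an affine $\varphi_C$ with $\varphi_C(e_K)=P_K$ for $e_K\in C$ and $\varphi_C(e_K)<P_K$ for $e_K\notin C$. Computing $\varphi_C$ from an affine basis among the vertices of $C$, this is a finite system of rational linear equations and strict inequalities in $P$, invariant under positive scaling. With Step 1, every cone of Trop is such a full relatively open rational cone in $V$.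

**Step 3: what a ray is.** $\Delta(P)$ is trivial iff $P$ is the restriction of an affine function; since coordinates sum to $k$ on $\Delta(k,n)$, this means $P=0$ in $V$. So a cone $C_v$ containing $v\ne0$ does not contain $0$. If $\dim C_v=1$, then $C_v=\mathbb R_{>0}v$. If $v\in\Lambda$ and $\dim C_v\ge2$, then the linear span of $C_v$ is a rational space of dimension at least two in which $C_v$ is open, so there is a rational $w\notin\mathbb Rv$ in it with
$$Q_\pm=\tfrac12(v\pm w)\in C_v\subset{\rm Trop},\qquad Q_++Q_-=v.\tag{4.1}$$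

## 5. The weight as a sum over cyclic intervals, and the planar basis as maxima

**Lemma 5.1.** With $K_i=[i,i+k-2]\cup\{i+k\}$ (read cyclically),
$${\rm wt}(P)=\sum_{i=1}^n\big(P_{[i,i+k-1]}-P_{K_i}\big).\tag{5.1}$$

*Proof.* Call $m\in M$ a start of $M$ if $m-1\notin M$. We claim that $(J,S)\mapsto(J_S,S+1)$ is a bijection from pairs with $S\subset I_J$ to pairs consisting of a $k$-subset $M$ and a subset $T$ of its starts. Let $m\in S$. If $m\in J_S$, then $m\in S+1$, so $m-1\in S\subset I_J$ and $m\notin J$, a contradiction. So $m\notin J_S$, and $m+1$ is a start of $J_S$. Conversely, given $(M,T)$, a preimage must have $S=T-1$ and $J=(M\setminus T)\cup(T-1)$. For $t\in T$ we have $t-1\notin M$, so $|J|=k$. Also $t\notin J$: otherwise $t\in T-1$, so $t+1$ is a start and $t\notin M$. Hence $S=T-1\subset I_J$, and $J\setminus S=M\setminus T$, so $J_S=M$.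

By (2.2), $\sum_{\text{all }J}u_J^t(P)=-\sum_MP_M\sum_{T}(-1)^{|T|}$, where $T$ runs over the subsets of the starts of $M$. Every $M$ has a start, so this is $0$. Hence ${\rm wt}(P)=-\sum_{J\ \rm cyclic}u_J^t(P)$. For $J=[i,i+k-1]$ we have $I_J=\{i+k-1\}$ and $u_J^t=P_{K_i}-P_J$. $\square$

For a $k$-subset $J$ define $H_J(K)=\max_{1\le j\le n}\big(|J\cap[j]|-|K\cap[j]|\big)$.

**Lemma 5.2.** For noncyclic $J$, $\mathfrak h_J$ is the class of $H_J$. In particular $\mathfrak h_J\in\Lambda$.

*Proof.* We must show $u^t_{J'}(H_J)=\delta_{JJ'}$ for noncyclic $J'$. The number $|I_{J'}|$ is the number of maximal cyclic runs of $J'$, so $|I_{J'}|\ge2$. Put $g(j)=|J\cap[j]|-|J'\cap[j]|$ and $K=J'_S$. For $1\le j\le n$, $|(S+1)\cap[j]|=|S\cap[j-1]|+[n\in S]$, so $|K\cap[j]|=|J'\cap[j]|-[j\in S]+[n\in S]$ and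
$$|J\cap[j]|-|K\cap[j]|=g(j)+[j\in S]-[n\in S].$$
Let $g_{\max}=\max g$ over $[n]$, attained on $Z\subset[n]$. Off $Z$, $g(j)+1\le g_{\max}$. Hence $H_J(J'_S)=g_{\max}+1-[S\cap Z=\emptyset]-[n\in S]$. Insert this in (2.2). The constant cancels because $I_{J'}\ne\emptyset$, and $[n\in S]$ cancels because $|I_{J'}|\ge2$. So
$$u_{J'}^t(H_J)=\sum_{S\subset I_{J'}\setminus Z}(-1)^{|S|}=[I_{J'}\subset Z].$$
If $J'=J$, then $g=0$ and this is $1$. Now suppose $I_{J'}\subset Z$; view $g$ on $\mathbb Z/n$, which is consistent since $g(n)=0$. Let $m_0,m$ be cyclically consecutive elements of $I_{J'}$. Then $(m_0,m]$ is a gap of $J'$ followed by an interval of $J'$. On the gap $g$ is nondecreasing and starts from its maximum $g(m_0)$, so $g$ is constant there and $J$ has no element in the gap. On the interval $g$ is nonincreasing and ends at $g(m)=g_{\max}$, so it is constant and the interval lies in $J$. Hence $J=J'$. $\square$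

## 6. Lattice paths and a linear inverse of $\rho$

For a representative $t\in(\mathbb R^N)^{k-1}$ put $P_K(t)=p_K(M(x))^{\rm trop}(t)$. "Linear" means linear in such representatives.

**Step 1: minors as path families.** We want to read $P_K(t)$ off a picture. Take the grid with vertices $(r,j)$, $1\le r\le k$, $1\le j\le N$, edges $(r,j)\to(r,j+1)$ of weight $1$ and $(r,j)\to(r+1,j)$ of weight $x_{r,j}$. Source $r$ is $(r,1)$, sink $c$ is $(k,c)$. A path from source $r$ to sink $c$ steps from row $i$ to row $i+1$ in a column $d_i$, with $d_r\le\dots\le d_{k-1}\le c$; so $|A_{r,c}|$ is the generating function of these paths.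

Let $\gamma,\gamma'$ be vertex-disjoint paths from sources $r<r'$ to sinks $c,c'$. In each column a path occupies an interval of rows. In column $1$ the intervals start at $r<r'$ and are disjoint, so all rows of $\gamma$ are smaller than all rows of $\gamma'$. The entry rows in the next column are the exit rows of the present one, hence ordered, and disjointness gives the same claim again. So in every column that both visit, $\gamma$ has the smaller rows. Since $(k,c)\in\gamma$, $\gamma'$ does not visit column $c$, and $c'<c$. Thus in every vertex-disjoint family larger sources go to smaller sinks, and all families with given sources and sinks have the same permutation. Up to sign $p_K$ is the minor of $|A|$ with rows $[k]\setminus K$ and columns $\{c:k+c\in K\}$. By the Lindström–Gessel–Viennot lemma, $p_K=\pm\sum$ of the weights of the vertex-disjoint families from $[k]\setminus K$ to $\{c:k+c\in K\}$. The sign is $+$, because $p_K$ is nonzero with nonnegative coefficients. So $P_K(t)$ is the minimum over these families of the sum of $t_{i,j}$ over the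 vertical steps.

**Step 2: the minors that we need.** Call the path of source $s$ straight if it runs along row $s$ to its sink column and then down.

**Lemma 6.1.** (a) For $K=[1,a]\cup[b+1,b+k-a]$ with $0\le a\le k$, $a\le b\le N+a$: $P_K(t)=\sum_{s=a+1}^{\min(b,k)}\sum_{i=s}^{k-1}t_{i,b-s+1}$. This is linear. All cyclic intervals are of this form.
(b) For $K=[1,r-1]\cup[r+1,a+1]\cup[b+1,b+k-a]$ with $1\le r\le a\le k-1$, $a+1\le b\le N+a$, and $D=b-a$: $P_K(t)=\text{linear}+\min\{\sum_{i=r}^at_{i,d_i}:1\le d_r\le\dots\le d_a\le D\}$.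
(c) For $2\le i\le N$ and $j=i-1$: $P_{K_i}(t)=\text{linear}+W_j(t)$ with $W_j(t)=\min_{0\le m\le k-1}\big(\sum_{r\le m}t_{r,j}+\sum_{r>m}t_{r,j+1}\big)$, where $r$ runs over $[k-1]$.

*Proof.* (a) The sources are $s\in[a+1,\min(b,k)]$, the sinks are $[\max(b+1-k,1),b-a]$, and since larger sources go to smaller sinks, $s$ goes to column $b-s+1$. All paths are forced to be straight. For the largest $s$: if $s=k$, its path stays in row $k$; if $s=b<k$, its sink is in column $1$. If the path of $s$ is straight, it fills columns $\le b-s+1$ of row $s$, so the path of $s-1$ enters row $s$ in a column $\ge b-s+2$. This is its sink column, so it is straight too. Straight paths are disjoint: for $s'<s$, the horizontal part of $s'$ lies in row $s'$, above all of the path of $s$, and its vertical part lies in column $b-s'+1$, to the right of the path of $s$. Reading off the vertical steps gives the formula. The cyclic intervals are the cases $a=0$ and $b=N+a$.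

(b) The sources are $r$ and $s\in[a+2,\min(b,k)]$; the sinks are as in (a). Source $r$ goes to column $D$ and $s\ge a+2$ goes to column $b-s+1$; the latter paths are forced straight as in (a). If source $a+2$ is present, it fills columns $\le D-1$ of row $a+2$. So the path from $r$ enters row $a+2$ in column $D$, and $d_{a+1}=\dots=d_{k-1}=D$; the other paths avoid column $D$ and the rows $\le a+1$, so $d_r\le\dots\le d_a\le D$ are free. If source $a+2$ is absent, then $a=k-1$, and the single path from $r$ to sink $D$ gives the formula; or $b=a+1$, so $D=1$ and all $d_i=1$.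

(c) The sources are $[1,\min(i-1,k)]$, the sinks are $[\max(i-k,1),i-2]\cup\{i\}$. Source $1$ goes to column $i$, and sources $s\ge2$ go to columns $i-s$. The latter are forced straight: the largest one has $s=k$, or $s=i-1<k$ with sink column $1$, and then one descends as in (a). If source $2$ is present, it fills columns $\le i-2$ of row $2$, so $i-1\le d_1\le\dots\le d_{k-1}\le i$. If it is absent, then $i=2$ and the same holds. The other paths do not visit columns $i-1,i$. Choosing the number $m$ of steps in column $i-1=j$ gives $W_j$. $\square$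

**Step 3: the weight in these coordinates.** We turn (5.1) into an explicit function of $t$. The sets $[i,i+k-1]$, $K_1=[1,k-1]\cup\{k+1\}$ and $K_{N+1}=\{1\}\cup[N+1,n-1]$ fall under Lemma 6.1(a). For $2\le i\le N$, $K_i$ contributes $W_{i-1}$. For $1\le m\le k-1$, $K_{N+1+m}=[1,m-1]\cup\{m+1\}\cup[N+m+1,n]$ falls under (b) with $r=a=m$, $D=N$. So
$${\rm wt}(\rho(t))=\text{linear}-\sum_{j=1}^{N-1}W_j(t)-\sum_{m=1}^{k-1}\min_{1\le d\le N}t_{m,d}.\tag{6.1}$$
For $k=2,n=4$ this is $t_1+t_2-2\min(t_1,t_2)=|t_1-t_2|$, as in Section 3.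

**Step 4: a linear inverse.** The map $\rho$ is only piecewise linear, but its inverse on Trop is the restriction of a linear map. Write $q_{a,b}(P)=P_{[1,a]\cup[b+1,b+k-a]}$ and put, for $1\le i\le k-1$, $1\le j\le N$,
$$\pi(P)_{i,j}=q_{i-1,i+j-1}-q_{i,i+j-1}-q_{i,i+j}+q_{i+1,i+j}.\tag{6.2}$$
The torus degree of the first two terms is $e_{j+k}-e_i$, and that of the last two is $e_{i+1}-e_{j+k}$. The total $e_{i+1}-e_i$ does not depend on $j$, so $\pi$ maps $L_{k,n}$ to vectors with constant rows, and we get a linear map $\pi:V\to\mathbb T^{k,n}$. It maps $\Lambda$ into $\mathbb T_{\mathbb Z}=(\mathbb Z^N/\mathbb Z\mathbf 1)^{k-1}$. On $\rho(t)$, Lemma 6.1(a) gives $q_{i-1,i+j-1}-q_{i,i+j-1}=\sum_{i'\ge i}t_{i',j}$ (the term $s=i$) and $q_{i,i+j}-q_{i+1,i+j}=\sum_{i'\ge i+1}t_{i',j}$ (the term $s=i+1$). The difference is $t_{i,j}$. Hence $\pi\circ\rho={\rm id}$, and since $\rho$ is onto Trop, $\rho\circ\pi={\rm id}$ on Trop. Also $\rho(\mathbb T_{\mathbb Z})\subset\Lambda$. So $\rho:\mathbb T_{\mathbb Z}\to{\rm Trop}\cap\Lambda$ is a bijection.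

**Step 5: the points $\mathfrak t_A$.** For $A=\{a_1<\dots<a_k\}$ put $\alpha_r(A)=a_r-r+1$. Then $1\le\alpha_1\le\dots\le\alpha_k\le N+1$, and all such sequences occur, once each. For $\alpha=\alpha(A)$, $\beta=\alpha(B)$ we have
$$a_r<b_r\iff\alpha_r<\beta_r,\qquad a_r<b_{r+1}\iff\alpha_r\le\beta_{r+1}.\tag{6.3}$$

**Lemma 6.2.** For noncyclic $A$, $\mathfrak t_A$ is represented by $t_A$ with $(t_A)_{i,j}=[\alpha_i\le j]-[\alpha_{i+1}\le j]=[\alpha_i\le j<\alpha_{i+1}]$.

*Proof.* $\mathfrak t_A=\pi(\rho(\mathfrak t_A))=\pi(\mathfrak h_A)$. Let $K=[1,a]\cup[b+1,b+k-a]$ and $\nu_b=|A\cap[b]|$. The difference $|A\cap[j]|-|K\cap[j]|$ is $\le0$ for $j\le a$. It is nondecreasing on $[a,b]$ and nonincreasing on $[b,b+k-a]$, with value $\nu_b-a$ at $b$. For $j\ge b+k-a$ it is $\le0$, with value $0$ at $j=n$. So $H_A(K)=\max(0,\nu_b-a)$. With $b=i+j-1$, (6.2) becomes $[\nu_b\ge i]-[\nu_{b+1}\ge i+1]$. Here $\nu_{i+j-1}\ge i$ iff $a_i\le i+j-1$ iff $\alpha_i\le j$, and $\nu_{i+j}\ge i+1$ iff $a_{i+1}\le i+j$ iff $\alpha_{i+1}\le j$. $\square$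

For $(k,n)=(3,6)$: $145$ has $\alpha=(1,3,3)$, so $t_{145}$ has rows $(1,1,0)$, $(0,0,0)$; $236$ has $\alpha=(2,2,4)$, so $t_{236}$ has rows $(0,0,0)$, $(0,1,1)$.

Define $t_A$ by the same formula for cyclic $A$. The set $[x+1,x+k]$, $0\le x\le N$, has all $\alpha_r=x+1$, so $t_A=0$. The set $[1,m]\cup[N+m+1,n]$, $1\le m\le k-1$, has $\alpha_r=1$ for $r\le m$ and $\alpha_r=N+1$ for $r>m$, so row $m$ of $t_A$ is all ones and the other rows vanish. These are all cyclic sets, and $t_A=0$ in $\mathbb T^{k,n}$ for each of them.

**Lemma 6.3.** If $\rho(s)+\rho(s')=\rho(s+s')$ in $V$, then $P_K(s)+P_K(s')=P_K(s+s')$ for all $K$, for fixed representatives $s,s'$ and $s+s'$.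

*Proof.* $P_K(s+s')-P_K(s)-P_K(s')=\sum_{i\in K}y_i$ for some $y\in\mathbb R^n$. By Lemma 6.1(a) this vanishes for the sets there. The sets $[1,k-1]\cup\{c\}$, $k\le c\le n$, give $y_c=y_k$. The sets $[1,a]\cup[a+2,k+1]$, $0\le a\le k-1$, compared with $[1,k]$, give $y_{a+1}=y_{k+1}$. So all $y_i$ are equal, and $ky_1=0$. $\square$

## 7. Noncrossing normal form of a lattice point

The *position data* of a family $F$ are the multisets $X_r=\{a_r:A\in F\}$, $1\le r\le k$. By Lemma 6.2, $\sum_{A\in F}t_A$ depends only on the position data. For example, $\{145,236\}$ and $\{135,246\}$ have the same position data $\{1,2\},\{3,4\},\{5,6\}$.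

**Lemma 7.1.** (a) Every family can be changed into a noncrossing family with the same position data. (b) A noncrossing family is determined by its position data.

*Proof.* (a) If $i_a<j_a<i_b<j_b$ with equal interiors, exchange the tails (the entries with index $\ge b$) of $I$ and $J$. The results are increasing: if $b=a+1$ because $i_a<j_b$ and $j_a<i_b$; if $b>a+1$ because $i_{b-1}=j_{b-1}$. To see that this terminates, put $\Phi_d=\sum_A\sum_{s-r=d}a_ra_s$. Only the pairs $r<b\le s$ change, and the change of $i_ri_s+j_rj_s$ is $(i_r-j_r)(j_s-i_s)$. For $a<r<b$ this is $0$. If $r\le a$ and $s-r\le b-a$, then $(r,s)=(a,b)$ and the change is negative. So $(\Phi_1,\dots,\Phi_{k-1})$ decreases lexicographically. There are finitely many families with given position data, so the process stops.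

(b) Induct on $k$, for families of increasing $k$-tuples; $k=1$ is clear. The prefixes $(a_1,\dots,a_{k-1})$ form a noncrossing family, which is determined by induction. Order prefixes totally: $i\prec j$ if $i_a<j_a$ at the last index $a$ where they differ. Let $p=\min X_k$ have multiplicity $c$, and let $\mathcal A$ be the multiset of prefixes with last entry $<p$. The $c$ members with last entry $p$ have prefixes in $\mathcal A$. Let $J$ have $j_k=p$, and let $I$ have prefix in $\mathcal A$ and $i_k>p$. If the prefix of $J$ were $\prec$ that of $I$, with last differing index $a$, then $j_a<i_a\le i_{k-1}<p=j_k<i_k$ with equal interiors, a crossing. So the $c$ prefixes completed by $p$ are the $c$ largest of $\mathcal A$, hence determined. Remove these members and repeat. $\square$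

**Lemma 7.2.** Let $F$ be a noncrossing family of noncyclic sets.
(i) For each $m\in[k-1]$ some column $d\in[N]$ lies in no $[\alpha_m(A),\alpha_{m+1}(A))$, $A\in F$.
(ii) For each $1\le j\le N-1$ some $r\in[k]$ satisfies $\alpha_r(A)\ne j+1$ for all $A\in F$.

*Proof.* (i) Otherwise column $1$ is covered, so there is $A\in F$ with $\alpha_m=1<\alpha_{m+1}$; take it with $x=\alpha_{m+1}$ maximal. Then $x\le N$, since $x=N+1$ would make $A=[1,m]\cup[N+m+1,n]$ cyclic. Column $x$ is covered by some $B\in F$: $\beta_m\le x<\beta_{m+1}$, and $\beta_m>1$ by maximality. So $\alpha_m<\beta_m\le\alpha_{m+1}<\beta_{m+1}$. By (6.3), $a_m<b_m<a_{m+1}<b_{m+1}$, a crossing.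

(ii) The set $X_A=\{r:\alpha_r(A)=j+1\}$ is an interval, and it is not $[k]$, since $A$ is noncyclic. Suppose these sets cover $[k]$. Take $A$ with $X_A=[1,v]$ and $v<k$ maximal, and $B$ with $v+1\in X_B=[u,v']$. By maximality $u>1$; also $u\le v+1$. Put $y=u-1$ and $z=v+1$. At $y\in X_A$ we have $\beta_y<j+1=\alpha_y$. On $[u,v]$ both sequences equal $j+1$. At $z$ we have $\beta_z=j+1<\alpha_z$. So $b_y<a_y=j+y<j+z=b_z<a_z$ with equal interiors, a crossing. $\square$

**Proposition 7.3.** Every $t\in\mathbb T_{\mathbb Z}$ equals $\sum_{A\in F}\mathfrak t_A$ for a unique noncrossing family $F$ of noncyclic sets, and ${\rm wt}(\rho(t))=|F|$.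

*Proof.* **Step 1: uniqueness.** We recover the position data from $t$. For such $F$ let $n_r(j)=\#\{A\in F:\alpha_r(A)\le j\}$ and use the representative $t_{r,j}=n_r(j)-n_{r+1}(j)\ge0$, $1\le r\le k-1$. Its entry at $(m,d)$ counts the $A$ with $d\in[\alpha_m(A),\alpha_{m+1}(A))$. By Lemma 7.2(i) all row minima are $0$, so this representative is determined by the class of $t$. Put $T_r(j)=\sum_{r'=r}^{k-1}t_{r',j}$ and $T_k=0$, so $n_r=n_k+T_r$. Since $[1,k]\notin F$, $n_k(1)=0$. Each $n_r$ is nondecreasing in $j$, and by Lemma 7.2(ii) for each $1\le j\le N-1$ some $r$ has $n_r(j+1)=n_r(j)$. So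
$$n_k(j+1)-n_k(j)=\max_{1\le r\le k}\big(T_r(j)-T_r(j+1)\big).\tag{7.1}$$
Since $[N+1,n]\notin F$, $|F|=n_1(N)$. So all $n_r$ and $|F|$, that is, the position data, are determined. Apply Lemma 7.1(b).

**Step 2: existence.** We reverse the recipe. Take the integral representative with all row minima $0$. Define $n_k(1)=0$, then $n_k$ by (7.1), $n_r=n_k+T_r$, and $L=n_1(N)$. By (7.1) all $n_r$ are nondecreasing in $j$, and since $t\ge0$, $0\le n_k\le\dots\le n_1\le L$. For $1\le l\le L$ let $\alpha^l_r=\min\{j\le N:n_r(j)\ge l\}$, or $N+1$ if there is no such $j$. This is weakly increasing in $r$, so it defines a $k$-subset. These $L$ sets form a family with counts $n_r$, hence with sum $t$. Uncross it by Lemma 7.1(a); the counts do not change. The result contains no cyclic set: $[1,k]$ would give $n_k(1)>0$; $[N+1,n]$ would give $L>n_1(N)$; $[x+1,x+k]$ with $1\le x\le N-1$ would make every $n_r$ jump from $x$ to $x+1$, while (7.1) gives an $r$ with $n_r(x+1)=n_r(x)$; and $[1,m]\cup[N+m+1,n]$ would give $t_{m,j}\ge1$ for all $j$.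

**Step 3: the weight.** If in each minimum of (6.1) all $t_A$, $A\in F$, have a common minimizer, then the minima are additive, and ${\rm wt}(\rho(t))=\sum_{A\in F}{\rm wt}(\mathfrak h_A)=|F|$. So we look for common minimizers. For $\min_dt_{m,d}$, Lemma 7.2(i) gives a column where all $t_A$ have value $0$. For $W_j$ and $A\in F$ let $p=\#\{r:\alpha_r\le j\}$ and $p'=\#\{r:\alpha_r\le j+1\}$. As $(t_A)_{r,j}=1$ iff $r=p$, and $(t_A)_{r,j+1}=1$ iff $r=p'$, the value at $m\in[0,k-1]$ is $[1\le p\le m]+[m<p'\le k-1]$. Since $A$ is noncyclic, $(p,p')\ne(0,k)$. If $1\le p\le p'\le k-1$, the value is $2$ on $[p,p'-1]$ and $1$ elsewhere, for instance at $m=0$. If $p=0$ and $p'\le k-1$, it is $[m<p']$. If $p\ge1$ and $p'=k$, it is $[m\ge p]$. In all cases every $m\in[0,k-1]\setminus[p,p'-1]$ is a minimizer, and $m\in[p,p'-1]$ iff $\alpha_{m+1}=j+1$. Lemma 7.2(ii) gives an $r=m+1$ with $\alpha_r(A)\ne j+1$ for all $A\in F$, hence a common minimizer $m$. $\square$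

So every lattice point of weight two is $\rho(\mathfrak t_I+\mathfrak t_J)$ for a unique noncrossing pair of noncyclic sets, possibly with $I=J$. It remains to decide which of these points span rays.

## 8. Weakly separated pairs do not give rays

**Proposition 8.1.** Let $I\ne J$ be noncyclic. (a) If $I,J$ are WS, then $\mathfrak h_I+\mathfrak h_J\in{\rm Trop}$, and $\rho(\mathfrak t_I+\mathfrak t_J)=\mathfrak h_I+\mathfrak h_J$. (b) If $\mathfrak h_I+\mathfrak h_J\in{\rm Trop}$, then it does not lie on a ray.

*Proof.* (a) **Step 1: the three-term relations on $H_J$.** We compute the two gaps in (2.1). Fix $S,a<b<c<d$ and put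
$$\mathsf a(P)=P_{Sab}+P_{Scd}-P_{Sac}-P_{Sbd},\qquad\mathsf b(P)=P_{Sad}+P_{Sbc}-P_{Sac}-P_{Sbd};$$
the relation is $\min(\mathsf a,\mathsf b)=0$. Let $g_J(j)=|J\cap[j]|-|S\cap[j]|$. Let $m_1,m_2,m_3$ be the maxima of $g_J$ on $[a,b),[b,c),[c,d)$, and let $m_4$ be the maximum of the numbers $g_J(j)$ ($1\le j<a$) and $g_J(j)-2$ ($d\le j\le n$). Put $A=m_4$, $B=m_1$, $C=m_2-1$, $D=m_3-1$. For $K=Sxy$, $|J\cap[j]|-|K\cap[j]|$ is $g_J(j)$ minus the number of $x,y$ that are $\le j$. So $H_J$ takes the values
$$\begin{aligned}Sab&:\max(A,B-1,C-1,D-1),&Scd&:\max(A,B,C+1,D),\\Sac&:\max(A,B-1,C,D-1),&Sbd&:\max(A,B,C,D),\\Sad&:\max(A,B-1,C,D),&Sbc&:\max(A,B,C,D-1).\end{aligned}$$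
Writing $Sxy$ for the value there: $Scd-Sbd=[C\ge A,B,D]$ and $Sac-Sab=[C>A,\ C\ge B,D]$, so $\mathsf a(H_J)=[A=C\ge B,D]$. Also $Sad-Sac=[D>A,C,\ D\ge B]$ and $Sbd-Sbc=[D>A,B,C]$, so $\mathsf b(H_J)=[B=D>A,C]$. Both are $\ge0$, and they are not both $1$, since the first needs $A\ge D$ and the second needs $D>A$.

**Step 2: a violation contradicts WS.** Suppose $H_I+H_J$ violates the relation. Since $\mathsf a,\mathsf b$ are additive and nonnegative, up to exchanging $I,J$ we have $\mathsf a(H_I)=1=\mathsf b(H_J)$; that is, with subscripts for the two sets, $A_I=C_I\ge B_I,D_I$ and $B_J=D_J>A_J,C_J$. Let $c_0=A_I-B_J$. Choose $j_1\in[a,b)$, $j_3\in[c,d)$ attaining $m_1,m_3$ for $J$, and $j_2\in[b,c)$, $j_4\in[d,n]\cup[1,a)$ attaining $m_2,m_4$ for $I$. For $f=g_I-g_J$, the walk of $(I,J)$,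
$$f(j_1)\le B_I-B_J\le c_0,\quad f(j_3)\le D_I-D_J\le c_0,\quad f(j_2)\ge C_I-C_J\ge c_0+1,\quad f(j_4)\ge A_I-A_J\ge c_0+1.$$
As $f$ is a function on $\mathbb Z/n$, the cyclic intervals $(j_1,j_2]$, $(j_2,j_3]$, $(j_3,j_4]$, $(j_4,j_1]$ contain elements of $I\setminus J$, $J\setminus I$, $I\setminus J$, $J\setminus I$. So $I,J$ are not WS. Hence for WS pairs $\mathfrak h_I+\mathfrak h_J\in{\rm Trop}$, and $\rho\circ\pi={\rm id}$ on Trop gives $\mathfrak h_I+\mathfrak h_J=\rho(\pi(\mathfrak h_I)+\pi(\mathfrak h_J))=\rho(\mathfrak t_I+\mathfrak t_J)$.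

(b) We show that $\Delta(\lambda H_I+\lambda'H_J)$ does not depend on $\lambda,\lambda'>0$. With $y_j=x_1+\dots+x_j$, extend $H_J$ to the convex function $\max_j(|J\cap[j]|-y_j)$ on $\Delta(k,n)$, likewise $H_I$, and let $g=\lambda H_I+\lambda'H_J$ be the resulting convex function. $\Delta(k,n)$ is covered by the polytopes on which a given $j$ attains the maximum for $I$ and a given $j'$ attains it for $J$. In the coordinates $y$ such a polytope is given by $y_0=0$, $y_n=k$, $0\le y_i-y_{i-1}\le1$, and inequalities bounding differences of $y$'s by integers. Its vertices are integral: if a point $y$ of it has a coordinate $y_{i_0}\notin\mathbb Z$, let $T=\{i:y_i-y_{i_0}\in\mathbb Z\}$, so $0,n\notin T$. A constraint that is tight at $y$ has both indices in $T$ or both outside $T$, so $y\pm\epsilon\mathbf 1_T$ lie in the polytope for small $\epsilon>0$, and $y$ is not a vertex. An integral $y$ gives $x\in\{0,1\}^n$ with sum $k$. So the vertices are points $e_K$.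

On each of these polytopes $g$ is affine. Hence the lower hull of the values $g(e_K)$ is $\le g$, and it is $\ge g$ because $g$ is convex. So it equals $g$, and the maximal cells of $\Delta(\lambda H_I+\lambda'H_J)$ are the maximal domains of linearity of $g$. A sum of two convex functions is affine on a convex set iff both are. So these domains do not depend on $\lambda,\lambda'>0$. By Section 4, the cone containing $\mathfrak h_I+\mathfrak h_J$ contains all $\lambda\mathfrak h_I+\lambda'\mathfrak h_J$ with $\lambda,\lambda'>0$. As $\mathfrak h_I,\mathfrak h_J$ are linearly independent, its dimension is at least $2$. $\square$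

## 9. Splitting a vector of weight two: what the positions decide

Let $v=\rho(\mathfrak t_I+\mathfrak t_J)$ for a noncrossing pair. If $v$ does not span a ray, it splits as in (4.1). The natural attempt is to apply the normal form to both summands and compare position data.

**Lemma 9.1.** Let $I\ne J$ be noncyclic and noncrossing, $v=\rho(\mathfrak t_I+\mathfrak t_J)$, and $v=Q_++Q_-$ with rational $Q_\pm\in{\rm Trop}$. Put $s_\pm=\pi(Q_\pm)$. There are an integer $\nu\ge1$ and families $F_\pm$ of noncyclic sets with $\nu s_\pm=\sum_{A\in F_\pm}\mathfrak t_A$ such that in $F=F_+\cup F_-$ (multiset union) the entries in position $r$ are $\nu$ times $i_r$ and $\nu$ times $j_r$. If $(I,J)$ has exactly one nonzero block, then $F$ consists of $\nu$ copies of $I$ and $\nu$ copies of $J$. Consequently there are $\lambda,\lambda'\in[0,1]$ with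
$$s_+=\lambda\mathfrak t_I+\lambda'\mathfrak t_J,\qquad s_-=(1-\lambda)\mathfrak t_I+(1-\lambda')\mathfrak t_J.\tag{9.1}$$

*Proof.* We have $\rho(s_\pm)=Q_\pm$ and $s_++s_-=\pi(v)=\mathfrak t_I+\mathfrak t_J$. Choose $\nu\ge1$ with $\nu s_\pm\in\mathbb T_{\mathbb Z}$, and let $F_\pm$ be the noncrossing families of Proposition 7.3 for $\nu s_\pm$. Since $\rho(\nu s_\pm)=\nu Q_\pm$, $|F_+|+|F_-|={\rm wt}(\nu Q_+)+{\rm wt}(\nu Q_-)={\rm wt}(\nu v)=2\nu$. Uncross $F$ by Lemma 7.1(a) to a noncrossing $F'$ of size $2\nu$ with the same position data, hence with sum $\nu(\mathfrak t_I+\mathfrak t_J)$. Cyclic members contribute $0$, so the noncyclic members of $F'$ form a noncrossing family with this sum. By uniqueness in Proposition 7.3 this family is $\nu$ copies of $I$ and $\nu$ copies of $J$. It has size $2\nu$, so it is all of $F'$, and the claim on position data follows.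

Now let there be exactly one nonzero block, say a $J$-block. For $c,c+1$ in it, $j_{c+1}\le i_c$, so no $A\in F$ has $a_c=i_c$ and $a_{c+1}=j_{c+1}$. So the $\nu$ members with $a_c=i_c$ have $a_{c+1}=i_{c+1}$, and as exactly $\nu$ members have $a_{c+1}=i_{c+1}$, these are the same members. Outside the block $i_c=j_c$. So every $A\in F$ is $I$ or $J$, each $\nu$ times. Divide the multiplicities in $F_\pm$ by $\nu$. $\square$

Here the attempt stops, at two places.

First, with several nonzero blocks the position data do not force $A\in\{I,J\}$. For $\{145,236\}$ the positions allow all eight sets obtained by choosing one element from each of $\{1,2\}$, $\{3,4\}$, $\{5,6\}$, and all eight are noncyclic. So $s_+$ is a combination of up to eight points $\mathfrak t_A$ with unknown coefficients.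

Second, even with one block we must still prove $\lambda=\lambda'$, that is, find a minor whose tropicalization contains $\min(\lambda,\lambda')$. Take $\{124,356\}$, which has one block, and rotate both sets by $-2$ to $256$ and $134$. There $t_{256}$ has rows $(0,1,1),(0,0,0)$ and $t_{134}$ has rows $(1,0,0),(0,0,0)$. Row $1$ of $\lambda t_{256}+\lambda't_{134}$ is $(\lambda',\lambda,\lambda)$, and the minimum of its first two entries is $\min(\lambda,\lambda')$.

Both difficulties have the same remedy: rotate, and compute exactly what one step of rotation does to $\rho(\lambda\mathfrak t_I+\lambda'\mathfrak t_J)$. The rotation will produce the missing $\min(\lambda,\lambda')$, and it will carry several blocks to one.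

## 10. Tropical minors after one step of rotation

Let $(\sigma P)_K=P_{K+1}$. This preserves $L_{k,n}$, $\Lambda$ and the three-term relations: among the three pairings of four cyclically ordered indices, the crossing pairing $\{ac,bd\}$ is distinguished cyclically, and the other two enter (2.1) symmetrically. It permutes coordinates, so it preserves Trop and the fan. As $u^t_{J'}(\sigma P)=u^t_{J'+1}(P)$, we get $\sigma\mathfrak h_J=\mathfrak h_{J-1}$, and $\sigma$ preserves the weight.

To know $\sigma P$ for $P\in{\rm Trop}$ it suffices to know $\pi(\sigma P)$, that is, the numbers $q_{a,b}(\sigma P)=P_{[2,a+1]\cup[b+2,b+k-a+1]}$. Put $D=b+1-a\in[1,N+1]$. On $P=(P_K(t))$ this is linear in $t$ if $a\in\{0,k\}$ or $D=N+1$, because then the set is a cyclic interval. Otherwise Lemma 6.1(b) with $r=1$ and $b+1$ in place of $b$ gives linear $+\,G_{a,D}(t)$, where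
$$G_{a,D}(t)=\min\Big\{\sum_{i\le a}t_{i,d_i}:1\le d_1\le\dots\le d_a\le D\Big\}\qquad(1\le a\le k-1,\ 1\le D\le N).$$

Let $I\ne J$ have $\alpha$-sequences $\beta$ (for $I$) and $\alpha$ (for $J$). For $d=(d_1\le\dots\le d_a)$ in $[1,D]$ let ${\rm c}_J(d)=\#\{i\le a:\alpha_i\le d_i<\alpha_{i+1}\}$, and ${\rm c}_I(d)$ likewise with $\beta$. By Lemma 6.2, $G_{a,D}(\lambda t_I+\lambda't_J)=\min_d(\lambda{\rm c}_I(d)+\lambda'{\rm c}_J(d))$. We call $({\rm c}_I(d),{\rm c}_J(d))$ the costs of $d$.

**Lemma 10.1.** Let $\lambda,\lambda'\ge0$. Then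
$$G_{a,D}(\lambda t_I+\lambda't_J)=\lambda G_{a,D}(t_I)+\lambda'G_{a,D}(t_J)+\varepsilon_{a,D}\min(\lambda,\lambda'),$$
where $\varepsilon_{a,D}=0$ if $1\in I\cap J$ or $1\notin I\cup J$. If $1\in J\setminus I$ and $[1,s]$ is the first block (a $J$-block), then $\varepsilon_{a,D}=1$ if $a\ge s$ and $\alpha_{a+1}\le D<\beta_{a+1}$, and $\varepsilon_{a,D}=0$ otherwise. Symmetrically if $1\in I\setminus J$.

*Proof.* **Step 1: four facts about costs.** They hold also with $I$ and $J$ exchanged.

- (F1) If $\alpha_1=1$ and ${\rm c}_J(d)=0$, then $d_i\ge\alpha_{i+1}$ for all $i\le a$; in particular $\alpha_{a+1}\le D$. Indeed $d_1\ge\alpha_1$ and $d_1\notin[\alpha_1,\alpha_2)$ give $d_1\ge\alpha_2$; then $d_2\ge d_1\ge\alpha_2$ gives $d_2\ge\alpha_3$, and so on.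
- (F2) For $d\equiv1$, ${\rm c}_J(d)=[\alpha_1=1<\alpha_{a+1}]$.
- (F3) For $d\equiv D$ with $\alpha_{a+1}\le D$, ${\rm c}_J(d)=0$.
- (F4) Suppose $\alpha_{a+1}\le D<\beta_{a+1}$ and the $J$-block containing $a+1$ starts at $r\ge2$. Put $d_c=\alpha_r$ for $c\le r-1$ and $d_c=\alpha_{c+1}$ for $r\le c\le a$. Then ${\rm c}_J(d)=0$ and ${\rm c}_I(d)=1$.

For (F4): $d$ is nondecreasing with values in $[1,D]$, and $d_c\ge\alpha_{c+1}$, so ${\rm c}_J(d)=0$. The cut $r-1$ gives $i_{r-1}<j_r$, i.e. $\beta_{r-1}\le\alpha_r$ by (6.3). So for $c<r-1$, $d_c=\alpha_r\ge\beta_{c+1}$ and there is no contribution to ${\rm c}_I$, while $\beta_{r-1}\le d_{r-1}=\alpha_r<\beta_r$ contributes $1$. For $r\le c\le a$, $j_{c+1}\le i_c$ means $\alpha_{c+1}<\beta_c$, so $d_c<\beta_c$: no contribution.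

**Step 2: $1\notin I\cup J$.** We need a common minimizer. Here $\alpha_1,\beta_1>1$, and $d\equiv1$ has costs $(0,0)$ by (F2).

**Step 3: $1\in I\cap J$.** Again we find a common minimizer. By (F1)–(F3), $G_{a,D}(t_J)=[D<\alpha_{a+1}]$ and $G_{a,D}(t_I)=[D<\beta_{a+1}]$. If $\alpha_{a+1},\beta_{a+1}\le D$, use $d\equiv D$. If both are $>D$, use $d\equiv1$. If $\alpha_{a+1}\le D<\beta_{a+1}$, use (F4), where $r\ge2$ because index $1$ is a zero block. If $\beta_{a+1}\le D<\alpha_{a+1}$, use (F4) with $I,J$ exchanged.

**Step 4: $1\in J\setminus I$.** This is where additivity can fail. Now $\alpha_1=1<\beta_1$, so $G_{a,D}(t_I)=0$ by $d\equiv1$. If $\alpha_{a+1}>D$, then $G_{a,D}(t_J)=1$ by (F1) and (F2), and $d\equiv1$ has costs $(0,1)$: additive. Let $\alpha_{a+1}\le D$; then $G_{a,D}(t_J)=0$ by (F3). If $a+1\le s$, then $d_c=\alpha_{c+1}$ ($c\le a$) satisfies $d_c<\beta_c$, since $c,c+1$ lie in the first block; it has costs $(0,0)$. If $\beta_{a+1}\le D$, $d\equiv D$ has costs $(0,0)$.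

There remains $a\ge s$, $\alpha_{a+1}\le D<\beta_{a+1}$. Costs $(0,0)$ are impossible: ${\rm c}_J(d)=0$ gives $d_s\ge\alpha_{s+1}\ge\beta_s$ by (F1) and the cut $s$, and ${\rm c}_I(d)=0$ then forces $d_s\ge\beta_{s+1}$, $d_{s+1}\ge\beta_{s+2}$, ..., $d_a\ge\beta_{a+1}>D$. Costs $(0,1)$ occur for $d\equiv1$, since $\alpha_{a+1}\ge\alpha_{s+1}\ge\beta_s\ge\beta_1>1$. Costs $(1,0)$ occur by (F4), since the block of $a+1$ starts at $r>s$. So the minimum is $\min(\lambda,\lambda')$. $\square$

**Consequence.** If all $\varepsilon_{a,D}=0$ and $I,J$ are noncyclic, then all $q_{a,b}\circ\sigma$ are additive on $\lambda t_I,\lambda't_J$. So $\pi(\sigma\rho(\lambda\mathfrak t_I+\lambda'\mathfrak t_J))=\lambda\pi(\mathfrak h_{I-1})+\lambda'\pi(\mathfrak h_{J-1})=\lambda\mathfrak t_{I-1}+\lambda'\mathfrak t_{J-1}$, and $\rho\circ\pi={\rm id}$ on Trop gives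
$$\sigma\rho(\lambda\mathfrak t_I+\lambda'\mathfrak t_J)=\rho(\lambda\mathfrak t_{I-1}+\lambda'\mathfrak t_{J-1})\qquad(\lambda,\lambda'\ge0).\tag{10.1}$$

If some $\varepsilon_{a,D}\ne0$, the correction terms reassemble, for $\lambda=\lambda'=1$, into a block exchange.

**Lemma 10.2.** Suppose $I,J$ are noncyclic, $1\in J\setminus I$, and $[1,s]$ is the first block. Let $I^*,J^*$ be obtained by exchanging $I,J$ on all $J$-blocks other than $[1,s]$. Then $\sigma\rho(\mathfrak t_I+\mathfrak t_J)=\rho(t_{I^*-1}+t_{J^*-1})$.

*Proof.* Let $\theta_x=([x\le j])_{1\le j\le N}$ and $\alpha_{k+1}=N+1$, so $\theta_{N+1}=0$. For $A\ni1$, $\alpha_r(A-1)=\alpha_{r+1}(A)$ for all $r\le k$, with the convention $\alpha_{k+1}(A)=N+1$; for $A\not\ni1$, $\alpha_r(A-1)=\alpha_r(A)-1$. Let $\chi_c=[c>s,\ \alpha_c<\beta_c]$ for $c\le k$, and $\chi_{k+1}=0$. By Lemma 10.1,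
$$\varepsilon_{a,D}=\chi_{a+1}\big([\alpha_{a+1}\le D]-[\beta_{a+1}\le D]\big).$$
The right side is $0$ for $a=0$, $a=k$ and $D=N+1$, as it should be, since then $q_{a,b}\circ\sigma$ is linear. The four terms of (6.2) have $(a,D)=(i-1,j+1),(i,j),(i,j+1),(i+1,j)$. Hence row $i$ of $\pi(\sigma\rho(\mathfrak t_I+\mathfrak t_J))$ equals, modulo $\mathbf 1$, row $i$ of $t_{I-1}+t_{J-1}$ plus the vector with entries $\varepsilon_{i-1,j+1}-\varepsilon_{i,j}-\varepsilon_{i,j+1}+\varepsilon_{i+1,j}$. Since $[x\le j+1]$ is the $j$-th entry of $\theta_{x-1}$, this is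
$$\begin{aligned}&\theta_{\alpha_{i+1}}-\theta_{\alpha_{i+2}}+\theta_{\beta_i-1}-\theta_{\beta_{i+1}-1}+\chi_i(\theta_{\alpha_i-1}-\theta_{\beta_i-1})-\chi_{i+1}(\theta_{\alpha_{i+1}}-\theta_{\beta_{i+1}})\\&\quad-\chi_{i+1}(\theta_{\alpha_{i+1}-1}-\theta_{\beta_{i+1}-1})+\chi_{i+2}(\theta_{\alpha_{i+2}}-\theta_{\beta_{i+2}}),\end{aligned}$$
where the last term is absent for $i+2=k+1$. Put $(\alpha^*_c,\beta^*_c)=(\beta_c,\alpha_c)$ if $\chi_c=1$ and $(\alpha_c,\beta_c)$ otherwise, and $\alpha^*_{k+1}=N+1$. Each of the four leading terms absorbs one correction, and the sum is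
$$\theta_{\alpha^*_{i+1}}-\theta_{\alpha^*_{i+2}}+\theta_{\beta^*_i-1}-\theta_{\beta^*_{i+1}-1}.$$
Here $\alpha^*,\beta^*$ are the sequences of $J^*,I^*$, because $\chi_c=1$ exactly for the indices $c>s$ in $J$-blocks. The first block is not exchanged, so $1\in J^*$ and $1\notin I^*$. So the sum is row $i$ of $t_{J^*-1}+t_{I^*-1}$. Apply $\rho\circ\pi={\rm id}$ on Trop. $\square$

**Example 10.3.** Take $I=145$, $J=236$. Now $1\in I\setminus J$, so the roles of $I,J$ are exchanged: the first block is the $I$-block $\{1\}$, and the only other $I$-block is $\{3\}$. Exchanging there gives $I^*=146$, $J^*=235$, and $I^*-1=356$, $J^*-1=124$. This is the operation $\{145,236\}\mapsto\{124,356\}$ of Example 1.1.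

**Lemma 10.4 (breaking).** Let $I,J$ be noncyclic and not WS. If $0\le\lambda,\lambda'\le1$ and
$$\rho(\lambda\mathfrak t_I+\lambda'\mathfrak t_J)+\rho((1-\lambda)\mathfrak t_I+(1-\lambda')\mathfrak t_J)=\rho(\mathfrak t_I+\mathfrak t_J),$$
then $\lambda=\lambda'$.

*Proof.* **Step 1: for some $z\ge0$ the pair $(I-z,J-z)$ has some $\varepsilon_{a,D}\ne0$.** This provides the minor that sees $\min(\lambda,\lambda')$. Regard $F(j)=|I\cap[j]|-|J\cap[j]|$ as a function on $\mathbb Z/n$. Take $e_1,e_2,e_3,e_4$ in cyclic order with $e_1,e_3\in I\setminus J$ and $e_2,e_4\in J\setminus I$. Let $M_1,M_3$ be the maxima of $F$ on the cyclic intervals $[e_1,e_2-1]$, $[e_3,e_4-1]$, and $m_2,m_4$ the minima on $[e_2,e_3-1]$, $[e_4,e_1-1]$. Then $M_1\ge F(e_1)=F(e_1-1)+1\ge m_4+1$ and $M_1\ge F(e_2-1)=F(e_2)+1\ge m_2+1$; likewise $M_3\ge m_2+1$ and $M_3\ge m_4+1$. Put $\ell=\max(m_2,m_4)+1$, so $M_1,M_3\ge\ell>m_2,m_4$. Then $\{F<\ell\}$ has at least two maximal cyclic runs. Let $x\in[n]$ be the first point of one of them, and $z=x-1$. As $F$ has steps of size at most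 $1$, $F(z)=\ell$, $F(x)=\ell-1$ and $x\in J\setminus I$.

For the pair $(I-z,J-z)$, with entries denoted $i_c,j_c$, the walk is $f(m)=F(z+m)-\ell$. So $1\in(J-z)\setminus(I-z)$. When the first run ends, the walk is at $0$, and later comes a second run. So there are $1\le m'<m^*\le n$ with $f(m')=0$ and $f(m^*)<0$. Put $c'=|(J-z)\cap[m']|\ge1$ and $c=|(J-z)\cap[m^*]|$. Then $c>|(I-z)\cap[m^*]|\ge|(I-z)\cap[m']|=c'$. Hence $c'\in[1,k-1]$, it is a cut by Lemma 1.2(d), and the first block $[1,s]$ has $s\le c'$. Also $j_c\le m^*<i_c$, so $c$ lies in a $J$-block, and this block starts at some $r\ge c'+1\ge s+1$. Now $r-1\ge s$ and $\alpha_r<\beta_r\le N+1$, so Lemma 10.1 gives $\varepsilon_{r-1,\alpha_r}=1$.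

**Step 2: compare.** We carry the hypothesis to this position. Take the smallest $z\ge0$ as in Step 1 (for any $\varepsilon_{a,D}\neq0$). For all earlier pairs (10.1) applies, so $\sigma^z\rho(\kappa\mathfrak t_I+\kappa'\mathfrak t_J)=\rho(\kappa\mathfrak t_{I-z}+\kappa'\mathfrak t_{J-z})$ for all $\kappa,\kappa'\ge0$. Apply the linear map $\sigma^z$ to the hypothesis. By Lemma 6.3 all $P_K$ are additive on the two summands $\lambda t_{I-z}+\lambda't_{J-z}$ and $(1-\lambda)t_{I-z}+(1-\lambda')t_{J-z}$, hence so is the function $G_{a,D}$ with $\varepsilon_{a,D}=1$, which differs from a $P_K$ by a linear function. By Lemma 10.1, $\min(\lambda,\lambda')+\min(1-\lambda,1-\lambda')=1$. The left side is $1-|\lambda-\lambda'|$, so $\lambda=\lambda'$. $\square$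

## 11. A pair with a single nonzero block

**Proposition 11.1.** Let $I\ne J$ be noncyclic, not WS, with exactly one nonzero block. Then $v=\rho(\mathfrak t_I+\mathfrak t_J)$ spans a ray.

*Proof.* By Lemma 1.2(a), $I,J$ are noncrossing, so ${\rm wt}(v)=2$ by Proposition 7.3, and $v\ne0$, $v\in\Lambda$. Suppose that the cone $C_v$ has dimension at least $2$, and split $v=Q_++Q_-$ as in (4.1) with $w\notin\mathbb Rv$. By Lemma 9.1, $Q_+=\rho(\lambda\mathfrak t_I+\lambda'\mathfrak t_J)$ and $Q_-=\rho((1-\lambda)\mathfrak t_I+(1-\lambda')\mathfrak t_J)$ with $\lambda,\lambda'\in[0,1]$. Since $Q_++Q_-=v$, Lemma 10.4 gives $\lambda=\lambda'$. So $Q_+=\rho(\lambda(\mathfrak t_I+\mathfrak t_J))=\lambda v$, and $w=2Q_+-v\in\mathbb Rv$, a contradiction. So $\dim C_v=1$. $\square$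

## 12. Rotation turns the matching; proof of Theorem A

**Lemma 12.1.** Let $I\ne J$ be noncyclic and noncrossing, $E=I\triangle J$. Then $\sigma\rho(\mathfrak t_I+\mathfrak t_J)=\rho(\mathfrak t_{\tilde I}+\mathfrak t_{\tilde J})$ for a noncyclic noncrossing pair $\tilde I\ne\tilde J$ with $\tilde I\cap\tilde J=(I\cap J)-1$, $\tilde I\triangle\tilde J=E-1$ and $\mu(\tilde I,\tilde J)=\mu(I,J)-1$.

*Proof.* **Step 1: $1\notin E$.** Here both sets simply shift. All $\varepsilon_{a,D}=0$, and (10.1) gives the equation with $\tilde I=I-1$, $\tilde J=J-1$. Since $f(1)=0$, the new walk is $m\mapsto f(m+1)$ for $m\le n-1$. It has the same excursions in the same order, shifted by $-1$. By Lemma 1.2(a),(b) the pair is noncrossing, and the matching is shifted.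

**Step 2: $1\in E$, the new pair.** Say $1\in J\setminus I$. By Lemma 10.2 the left side is $\rho(t_{I^*-1}+t_{J^*-1})$. Let $\{\tilde I,\tilde J\}$ be a noncrossing pair obtained from $\{I^*-1,J^*-1\}$ by block exchanges; the position data, hence the sum, are unchanged. Neither set is cyclic: otherwise the vector would be $0$ or some $\mathfrak h_X$, of weight at most $1$, while its weight is ${\rm wt}(\rho(\mathfrak t_I+\mathfrak t_J))=2$ by Proposition 7.3. Block exchanges preserve intersection and symmetric difference. This gives the first two equalities, and $\tilde I\ne\tilde J$.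

**Step 3: $1\in E$, the matching.** We compare Dyck paths. Block exchanges preserve the absolute value of the walk, so we may use the walk $f'$ of $(I^*-1,J^*-1)$. Let $f^*$ be the walk of $(I^*,J^*)$, let $\eta=|f|=|f^*|$, and let $p$ be the first $m\ge1$ with $f(m)=0$. By Lemma 1.2(b), $p=i_s\in E$ is the end of the range of the first block $[1,s]$, and $f^*=f=-\eta$ on $[1,p-1]$. After index $s$ the pair $I^*,J^*$ has only $I$- and zero blocks, so $f^*(m)=\eta(m)$ for $m\ge p$. As $f^*(1)=-1$, we have $f'(m-1)=f^*(m)+1$ for $1\le m\le n$, and $f'(n)=0$. Hence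
$$|f'(m-1)|=\eta(m)-1\ (1\le m\le p-1),\qquad|f'(m-1)|=\eta(m)+1\ (p\le m\le n),\qquad|f'(n)|=0.$$
In $\mu(I,J)$, $1$ is matched with $p$, and $E\cap(1,p)$ and $E\cap(p,n]$ are matched within themselves. By the formulas, on these two parts the new path has the same steps, moved to the left by one and lowered, respectively raised, by one; so these parts of the matching are shifted by $-1$. The element $p$, now at position $p-1$, is an up-step from $0$ to $1$. Since $|f'|\ge1$ on $[p-1,n-1]$, it is matched with the last step, at position $n\equiv1-1$. $\square$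

**Proof of Theorem A(i).** Let $I,J$ be noncyclic, noncrossing, not WS, so $I\ne J$, and let $v=\rho(\mathfrak t_I+\mathfrak t_J)\in\Lambda$, of weight $2$.

**Step 1: rotate to one block.** This brings us into the range of Proposition 11.1. Let $e<e'$ be consecutive elements of $E$, $e$ an up-step and $e'$ a down-step of $\eta$; they exist because the first step is up and the last is down, and they are matched. Apply Lemma 12.1 $z=e'-1$ times: $\sigma^zv=\rho(\mathfrak t_{I'}+\mathfrak t_{J'})$ for a noncyclic noncrossing pair $I'\ne J'$ with $E'=I'\triangle J'=E-z$. The image of $e'$ is $1$, the first element of $E'$. As no element of $E$ lies between $e$ and $e'$, the image of $e$ is the last element of $E'$. These two are matched. So $\eta'>0$ from the first element of $E'$ up to, but not including, the last. If there were two nonzero blocks, then by Lemma 1.2(b) $\eta'$ would vanish at the end of the first range, which is an element of $E'$, while the second range starts at a later element of $E'$: a contradiction. So $(I',J')$ has exactly one nonzero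 block.

**Step 2: the new pair is not WS.** This is the other hypothesis of Proposition 11.1. If $I',J'$ were WS, Proposition 8.1(a) would give $v=\sigma^{-z}(\mathfrak h_{I'}+\mathfrak h_{J'})=\mathfrak h_{I'+z}+\mathfrak h_{J'+z}$, with $I'+z,J'+z$ noncyclic, distinct and WS. By Proposition 8.1(a) again $v=\rho(\mathfrak t_{I'+z}+\mathfrak t_{J'+z})$, and this pair is noncrossing by Lemma 1.2(c). By uniqueness in Proposition 7.3, $\{I,J\}=\{I'+z,J'+z\}$ would be WS, a contradiction.

**Step 3: ray and primitivity.** By Proposition 11.1, $\sigma^zv$ spans a ray, hence so does $v$. Let $v=cv_0$ with $v_0\in\Lambda$ primitive and $c$ a positive integer. Then $v_0\in{\rm Trop}\cap\Lambda$ is nonzero, so ${\rm wt}(v_0)$ is a positive integer by Proposition 7.3, and $c\,{\rm wt}(v_0)=2$. If $c=2$, then ${\rm wt}(v_0)=1$, so $v_0=\rho(\mathfrak t_A)$ for some noncyclic $A$, and $\mathfrak t_I+\mathfrak t_J=2\mathfrak t_A$ contradicts uniqueness in Proposition 7.3, since $I\ne J$. So $c=1$, $v$ is primitive, and the ray has weight $2$.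

**Proof of Theorem A(ii).** Let $v$ be the primitive generator of a ray of weight $2$. Then $\pi(v)\in\mathbb T_{\mathbb Z}$, and Proposition 7.3 gives $v=\rho(\mathfrak t_I+\mathfrak t_J)$ with $I,J$ noncyclic and noncrossing. If $I=J$, then $v=2\mathfrak h_I$ is not primitive. If $I\ne J$ were WS, then $v=\mathfrak h_I+\mathfrak h_J\in{\rm Trop}$ would not lie on a ray, by Proposition 8.1. So $I,J$ are not WS. If another such pair $\{I_1,J_1\}$ gives the same ray, both vectors have weight $2$, so they coincide, and Proposition 7.3 gives $\{I_1,J_1\}=\{I,J\}$. $\square$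

## 13. Lattice points, non-additivity, and the count: proof of Theorem B

**Part (a).** This is Proposition 7.3 together with the bijection $\rho:\mathbb T_{\mathbb Z}\to{\rm Trop}\cap\Lambda$ of Section 6.

**Part (b).** If $I,J$ are WS, then $\rho(\mathfrak t_I+\mathfrak t_J)=\mathfrak h_I+\mathfrak h_J$, which is not on a ray, by Proposition 8.1. If they are not WS, $\rho(\mathfrak t_I+\mathfrak t_J)$ spans a ray by Theorem A, so by Proposition 8.1(b) it is not $\mathfrak h_I+\mathfrak h_J$.

**Part (c). Step 1: noncrossing pairs are triples.** We show that $(S,E,\mu)=(I\cap J,\,I\triangle J,\,\mu(I,J))$ determines an unordered noncrossing pair and can be prescribed. By Lemma 1.2(a),(b), a pair is noncrossing iff consecutive excursions of $f$ have opposite signs. Hence $\eta$ determines $f$ up to a global sign. Given $S$, $f$ determines $I=S\cup\{\text{up-steps of }f\}$ and $J=S\cup\{\text{down-steps of }f\}$, and the global sign exchanges $I$ and $J$. Conversely, any Dyck path $\eta$ with step set $E$, given alternating signs on its excursions, yields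 in this way a noncrossing pair. So for given disjoint $(S,E)$ with $|E|=2m>0$, $|S|=k-m$, unordered noncrossing pairs correspond bijectively to Dyck paths of length $2m$, i.e. to noncrossing perfect matchings of $E$. There are $\frac1{m+1}\binom{2m}m$ of them.

**Step 2: WS pairs are the parallel matchings.** We identify the pairs to be removed. All WS pairs are noncrossing, and a pair is WS iff $I\setminus J$ is cyclically consecutive in $E$. Writing the signs of the steps of $f$ along $x_1<\dots<x_{2m}$, up to a global sign such a pair has the sign word $+^a-^m+^{m-a}$ with $1\le a\le m$. Then $\eta$ goes up $a$, down $a$, up $m-a$, down $m-a$, and the matching is $x_c\leftrightarrow x_{2a+1-c}$ with indices mod $2m$: for $c\le 2a$ this is clear, and for $c>2a$ the partner is $2a+2m+1-c$. So it is parallel with $q=2a+1$. The rule $c\mapsto q-c$ has no fixed point mod $2m$ iff $q$ is odd, so a parallel matching has odd $q$, and distinct odd residues $q$ give distinct matchings. As $a$ runs over $1,\dots,m$, $q=2a+1$ runs over all odd residues mod $2m$.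 So the WS pairs correspond exactly to the $m$ parallel matchings.

**Step 3: noncyclicity, equivariance, count.** Theorem A needs noncyclic sets, and this is automatic for pairs that are not WS: if $I$ is a cyclic interval and $a,c\in I\setminus J$, then one of the two cyclic arcs between $a$ and $c$ lies in $I$ and contains no element of $J\setminus I$. With Theorem A, this gives the bijection between weight-two rays and triples. It is equivariant by Lemma 12.1 and Theorem A(ii): $\sigma$ shifts $(S,E,\mu)$ by $-1$. The number of pairs $(S,E)$ with $|E|=2m$, $|S|=k-m$ is $\frac{n!}{(2m)!\,(k-m)!\,(n-k-m)!}$ for $m\le\min(k,n-k)$ and zero otherwise. Finally $\frac1{m+1}\binom{2m}m-m=0$ for $m=1,2$, so the sum starts at $m=3$. $\square$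

For instance, the count is $2$ for $(3,6)$. It is $2\cdot7=14$ for $(3,7)$ and for $(4,7)$, and $2\cdot28=56$ for $(3,8)$. For $(4,8)$ it is $2\cdot56+10\cdot1=122$. In the case $(3,6)$ the two rays are those of $\{145,236\}$ and $\{124,356\}$, and $\sigma$ exchanges them, as $\{12,34,56\}$ and $\{16,23,45\}$ are exchanged by rotation.
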